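\title{A Polish space whose closed zero-dimensional subsets form a $\boldsymbol{\Sigma}^1_2$-complete set}

\begin{abstract}
We construct a one-dimensional $G_\delta$ subspace $X$ of $2^\omega\times[0,1]^2$ such that the set of all closed zero-dimensional subsets of $X$ is $\boldsymbol{\Sigma}^1_2$-complete in the Effros Borel structure. This answers a question of Debs and Saint Raymond. Each section of $X$ is obtained from the square by removing a dense family of punctured horizontal and vertical lines. The punctures are placed so that either a dense set of lines is removed entirely, or every continuum in the removed set is a point or a segment that does not cross the square. It follows that the closed zero-dimensional subsets of $\mathbb R^\omega$ form a $\boldsymbol{\Sigma}^1_2$-complete set, and that the closed connected subsets of $X$ form a $\boldsymbol{\Pi}^1_2$-complete set.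
\end{abstract}

\section{Introduction}\label{sec:intro}

A separable metrizable space is \emph{zero-dimensional} if it has a base of clopen sets. How complicated is this property, as a property of the closed subsets of a fixed space $X$? To give the question a meaning, equip the set $\mathcal F(X)$ of all closed subsets of a separable metrizable space $X$ with the \emph{Effros Borel structure}, the $\sigma$-algebra generated by the sets $\{F\in\mathcal F(X):F\cap U\neq\emptyset\}$ for $U\subseteq X$ open. If $X$ is Polish (respectively, analytic), this structure is isomorphic to the Borel structure of a Polish (respectively, analytic) space, so the projective classes $\boldsymbol\Sigma^1_1,\boldsymbol\Pi^1_1,\boldsymbol\Sigma^1_2,\boldsymbol\Pi^1_2$, recalled in Section~\ref{sec:dst}, make sense in $\mathcal F(X)$. Let $\mathcal F_0(X)\subseteq\mathcal F(X)$ be the set of closed zero-dimensional subsets of $X$. (We count $\emptyset$ as zero-dimensional and as connected. Since $\{\emptyset\}$ is Borel in $\mathcal F(X)$, nothing below depends on this.)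

For a pointclass $\Gamma$, a set $\mathcal B\subseteq\mathcal F(X)$ is \emph{$\Gamma$-hard} if for every $\Gamma$ set $A\subseteq2^\omega$ there is a Borel map $f:2^\omega\to\mathcal F(X)$ with $A=f^{-1}(\mathcal B)$, and \emph{$\Gamma$-complete} if moreover $\mathcal B\in\Gamma$. Thus a $\Gamma$-complete set is as complicated as a $\Gamma$ set can be. The following facts are known.
\begin{itemize}
\item[(K1)] If $X$ is compact metrizable, then $\mathcal F_0(X)$ is $G_\delta$ in the Vietoris topology on $\mathcal F(X)$, the canonical compact metrizable hyperspace topology, whose Borel $\sigma$-algebra is the Effros Borel structure.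
\item[(K2)] If $X$ is analytic, then $\mathcal F_0(X)$ is $\boldsymbol\Sigma^1_2$.
\item[(K3)] There is an analytic subspace $X$ of $2^\omega\times[0,1]$ for which $\mathcal F_0(X)$ is $\boldsymbol\Sigma^1_2$-complete.
\item[(K4)] (E.~Pol and R.~Pol) If $\mathbb P$ is the set of irrational numbers, then $\mathcal F_0([0,1]\times\mathbb P)$ is $\boldsymbol\Pi^1_1$ but not $\boldsymbol\Sigma^1_1$.
\end{itemize}

The bound (K2) reflects the form of the definition: \emph{there is} a sequence of subsets of $F$ such that \emph{for all} points of $F$ certain conditions hold, namely those saying that the sets are clopen in $F$ and form a base. The issue is whether the first quantifier is needed, and in the two Polish situations above it is not. A compact set $F$ is zero-dimensional exactly when, for every $m\ge1$, it is covered by finitely many pairwise disjoint open sets of diameter less than $1/m$; since $\{F:F\subseteq U\}$ is Vietoris open for $U$ open, this gives (K1). A closed set $F\subseteq[0,1]\times\mathbb P$ is zero-dimensional exactly when it contains no segment $[a,b]\times\{p\}$ with $a<b$. Indeed, if it contains none and $(s,p)\in F$, choose reals $a<s<b$ close to $s$ with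 $(a,p),(b,p)\notin F$, and then a small clopen neighborhood $W$ of $p$ in $\mathbb P$ with $(\{a,b\}\times W)\cap F=\emptyset$; the set $F\cap((a,b)\times W)=F\cap([a,b]\times W)$ is a small clopen neighborhood of $(s,p)$ in $F$. So $F\in\mathcal F_0([0,1]\times\mathbb P)$ if and only if for all $p\in\mathbb P$ and all rational $a<b$ in $[0,1]$ some rational $q\in[a,b]$ has $(q,p)\notin F$, and only the universal quantifier over points survives. In (K3), on the other hand, the space is merely analytic, so an existential quantifier may be hidden in its definition; Example~\ref{ex:model} shows how. One could therefore guess that the full complexity $\boldsymbol\Sigma^1_2$ is an artifact of incomplete spaces. Debs and Saint Raymond \cite{DSR} posed the question: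
\begin{quote}
\emph{Is there a Polish space $X$ for which $\mathcal F_0(X)$ is $\boldsymbol\Sigma^1_2$-complete?}
\end{quote}
The answer is yes.

\begin{theorem}\label{thm:main}
There is a Polish space $X$, in fact a one-dimensional $G_\delta$ subspace of $2^\omega\times[0,1]^2$, such that $\mathcal F_0(X)$ is $\boldsymbol\Sigma^1_2$-complete.
\end{theorem}

Throughout, $S=[0,1]^2$, with coordinate projections $\pi_1,\pi_2$. The space $X$ is a family of dense subsets of $S$ indexed by $2^\omega$, and the reduction sends $\alpha$ to the section of $X$ over $\alpha$.

\begin{theorem}\label{thm:param}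
Let $A\subseteq2^\omega$ be $\boldsymbol\Sigma^1_2$. There is a $G_\delta$ set $X\subseteq2^\omega\times S$, with sections $F^\alpha=\{z\in S:(\alpha,z)\in X\}$, such that:
\begin{itemize}
\item[(a)] each $F^\alpha$ is dense in $S$, and the map $\alpha\mapsto\{\alpha\}\times F^\alpha\in\mathcal F(X)$ is Borel;
\item[(b)] if $\alpha\in A$, then $F^\alpha$ is zero-dimensional;
\item[(c)] if $\alpha\notin A$, then $F^\alpha$ is not zero-dimensional;
\item[(d)] if $\alpha\notin A$, then $F^\alpha$ is connected;
\item[(e)] $\dim X\le1$, with equality if $A\neq2^\omega$.
\end{itemize}
\end{theorem}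

Items (a)--(c) answer the question. Item (d) shows that the same reduction settles other properties as well.

\begin{corollary}\label{cor:more}
The space $X$ in Theorem~\ref{thm:main} can be chosen so that, in addition:
\begin{itemize}
\item[(a)] every family $\mathcal P$ with $\mathcal F_0(X)\subseteq\mathcal P\subseteq\mathcal F(X)$ that contains no connected set with more than one point is $\boldsymbol\Sigma^1_2$-hard;
\item[(b)] $\{F\in\mathcal F(X):F\text{ is connected}\}$ is $\boldsymbol\Pi^1_2$-complete;
\item[(c)] if $Y$ is Polish and contains a closed copy of $X$, then $\mathcal F_0(Y)$ is $\boldsymbol\Sigma^1_2$-complete. In particular, $\mathcal F_0(\mathbb R^\omega)$ is $\boldsymbol\Sigma^1_2$-complete.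
\end{itemize}
\end{corollary}

Section~\ref{sec:dst} derives Theorem~\ref{thm:main} and Corollary~\ref{cor:more} from Theorem~\ref{thm:param}. Section~\ref{sec:idea} explains the idea, starting from the analytic case on an interval, and Section~\ref{sec:constr} constructs $X$. The core of the proof is Section~\ref{sec:continua}, which describes all continua in $S\setminus F^\alpha$ for $\alpha\notin A$. Sections~\ref{sec:sep} and~\ref{sec:dim} deduce (c), (d) and (e).

\section{Upper bounds and the reduction to Theorem~\ref{thm:param}}\label{sec:dst}

A subset of a Polish space $Z$ is $\boldsymbol\Sigma^1_1$ (\emph{analytic}) if it is the projection of a closed subset of $Z\times\omega^\omega$, and $\boldsymbol\Pi^1_1$ if its complement is $\boldsymbol\Sigma^1_1$. It is $\boldsymbol\Sigma^1_2$ if it is the projection of a $\boldsymbol\Pi^1_1$ subset of $Z\times\omega^\omega$, and $\boldsymbol\Pi^1_2$ if its complement is $\boldsymbol\Sigma^1_2$. We use two textbook facts.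
\begin{itemize}
\item[(D1)] The four classes contain the Borel sets and are closed under Borel preimages, countable unions and countable intersections. The classes $\boldsymbol\Sigma^1_1$ and $\boldsymbol\Sigma^1_2$ are closed under existential quantification over a Polish space, $\boldsymbol\Pi^1_1$ is closed under universal quantification over a Polish space, and $\boldsymbol\Pi^1_1\subseteq\boldsymbol\Sigma^1_2\cap\boldsymbol\Pi^1_2$.
\item[(D2)] There is a $\boldsymbol\Sigma^1_2$ set $\mathcal U\subseteq2^\omega\times2^\omega$ that is \emph{universal}: every $\boldsymbol\Sigma^1_2$ subset of $2^\omega$ is a section $\mathcal U_p=\{\alpha:(p,\alpha)\in\mathcal U\}$.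
\end{itemize}
The $\boldsymbol\Sigma^1_2$ set $\{\alpha:(\alpha,\alpha)\in\mathcal U\}$ is not $\boldsymbol\Pi^1_2$: if its complement were $\mathcal U_p$, then $p\in\mathcal U_p$ would be equivalent to $p\notin\mathcal U_p$. By (D1), a $\boldsymbol\Sigma^1_2$-hard set is therefore not $\boldsymbol\Pi^1_2$, and in particular not $\boldsymbol\Pi^1_1$.

We need (K2) only for Polish spaces. The computation is short, and it also gives the upper bound in Corollary~\ref{cor:more}(b).

\begin{lemma}\label{lem:upper}
If $Y$ is Polish, then $\mathcal F_0(Y)$ and $\{F\in\mathcal F(Y):F\text{ is disconnected}\}$ are $\boldsymbol\Sigma^1_2$.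
\end{lemma}

\begin{proof}
Let $(B_n)_{n\in\omega}$ be a base of $Y$, and for $c\in2^\omega$ let $U_c=\bigcup\{B_n:c(n)=1\}$; every open set is some $U_c$. The relations $x\in F$, $x\in U_c$ and $F\cap U_c\neq\emptyset$ are Borel, being equivalent to $\forall n\,(x\in B_n\Rightarrow F\cap B_n\neq\emptyset)$, to $\exists n\,(c(n)=1\wedge x\in B_n)$ and to $\exists n\,(c(n)=1\wedge F\cap B_n\neq\emptyset)$. Hence the relation
\[
\operatorname{Split}(F,c,c')\iff\forall x\,\big(x\in F\Rightarrow x\text{ lies in exactly one of }U_c,U_{c'}\big)
\]
is $\boldsymbol\Pi^1_1$. A set $D\subseteq F$ is clopen in $F$ if and only if $D=F\cap U_c$ and $F\setminus D=F\cap U_{c'}$ for some $c,c'$, and then $\operatorname{Split}(F,c,c')$ holds. So $F$ is disconnected if and only if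
\[
\exists c,c'\,\big[\operatorname{Split}(F,c,c')\wedge F\cap U_c\neq\emptyset\wedge F\cap U_{c'}\neq\emptyset\big].
\]
Every base of a second countable space contains a countable base. So $F$ is zero-dimensional if and only if there is a sequence $(c_i,c_i')_{i\in\omega}$ such that
\[
\forall i\,\operatorname{Split}(F,c_i,c_i')\ \wedge\ \forall n\,\forall x\,\big[x\in F\cap B_n\Rightarrow\exists i\,\big(x\in U_{c_i}\wedge F\cap U_{c_i}\subseteq B_n\big)\big].
\]
The inclusion $F\cap U_{c_i}\subseteq B_n$ is $\boldsymbol\Pi^1_1$, so by (D1) this condition is $\boldsymbol\Pi^1_1$. Both sets are thus projections of $\boldsymbol\Pi^1_1$ sets.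
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} and Corollary~\ref{cor:more} from Theorem~\ref{thm:param}]
Fix a homeomorphism $h:2^\omega\times2^\omega\to2^\omega$ and let $A_0=h(\mathcal U)$. Every $\boldsymbol\Sigma^1_2$ set $\mathcal U_p$ is the preimage of $A_0$ under the continuous map $\alpha\mapsto h(p,\alpha)$. Since $\emptyset$ and $2^\omega$ are such preimages, $\emptyset\neq A_0\neq2^\omega$. Let $X$ be given by Theorem~\ref{thm:param} for $A_0$. It is $G_\delta$ in the compact metrizable space $K=2^\omega\times S$, hence Polish, and $\dim X=1$ by (e). The set $f(\alpha)=\{\alpha\}\times F^\alpha=X\cap(\{\alpha\}\times S)$ is closed in $X$ and homeomorphic to $F^\alpha$, and $f$ is Borel by (a). Consequently, any $\mathcal B\subseteq\mathcal F(X)$ with $f^{-1}(\mathcal B)=A_0$ is $\boldsymbol\Sigma^1_2$-hard, and its complement is $\boldsymbol\Pi^1_2$-hard.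

By (b) and (c), $f^{-1}(\mathcal F_0(X))=A_0$. With Lemma~\ref{lem:upper} this proves Theorem~\ref{thm:main}.

Each $F^\alpha$ is dense in $S$, so it has more than one point. If $\mathcal P$ is as in Corollary~\ref{cor:more}(a), then $f^{-1}(\mathcal P)=A_0$ by (b) and (d). The family of disconnected closed sets also has preimage $A_0$, because a zero-dimensional space with more than one point is disconnected; with Lemma~\ref{lem:upper} this gives Corollary~\ref{cor:more}(b).

Let $e:X\to Y$ be an embedding with closed image. The map $F\mapsto e(F)$ from $\mathcal F(X)$ to $\mathcal F(Y)$ is Borel, since $e(F)\cap U\neq\emptyset$ if and only if $F\cap e^{-1}(U)\neq\emptyset$, and $e(F)$ is homeomorphic to $F$. So $\alpha\mapsto e(f(\alpha))$ is a Borel map under which $\mathcal F_0(Y)$ has preimage $A_0$, and Lemma~\ref{lem:upper} gives the upper bound. It remains to embed $X$ as a closed subset of $\mathbb R^\omega$. View $K$ as a compact subset of $\mathbb R^\omega$ with a compatible metric $d$. Since $A_0\neq\emptyset$, some section of $X$ is zero-dimensional and so differs from $S$; thus $X\neq K$, and $X=\bigcap_nO_n$ with $O_n\subsetneq K$ open. The map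
\[
e(x)=\Big(x,\big(1/d(x,K\setminus O_n)\big)_{n\in\omega}\Big)\in\mathbb R^\omega\times\mathbb R^\omega\cong\mathbb R^\omega
\]
is continuous on $X$ and has the first projection as inverse. If $e(x_i)$ converges, then $x_i\to x\in K$ and, for each $n$, the numbers $d(x_i,K\setminus O_n)$ stay bounded away from $0$. So $x\in O_n$ for all $n$, that is, $x\in X$, and the limit is $e(x)$.
\end{proof}

\section{From removed points to punctured lines}\label{sec:idea}

Fix a $\boldsymbol\Sigma^1_2$ set $A\subseteq2^\omega$. We first fix two ingredients that are used in the rest of the paper.

\subsection*{The code $G$}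
There is a $G_\delta$ set $G\subseteq(2^\omega)^3$ such that
\begin{equation}\label{eq:code}
\alpha\in A\iff\exists y\in2^\omega\ \ G_{\alpha,y}=\emptyset,\qquad\text{where }G_{\alpha,y}=\{\gamma:(\alpha,y,\gamma)\in G\}.
\end{equation}
To see this, let $j:\omega^\omega\to2^\omega$ be an embedding with $G_\delta$ image (for instance onto the sequences with infinitely many $1$'s). Write $A$ as the projection of a $\boldsymbol\Pi^1_1$ set $B\subseteq2^\omega\times\omega^\omega$. Then $B'=\{(\alpha,j(y)):(\alpha,y)\in B\}$ is $\boldsymbol\Pi^1_1$ by (D1) and has the same projection. The complement of $B'$ is the projection of a closed subset of $(2^\omega)^2\times\omega^\omega$. Applying $j$ to the last coordinate turns this closed set into a relatively closed subset $G$ of the $G_\delta$ set $(2^\omega)^2\times j(\omega^\omega)$, and $G_{\alpha,y}=\emptyset$ exactly when $(\alpha,y)\in B'$.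

\subsection*{The Cantor sets $C_k$}
The parameter $y$ must be able to act everywhere in $[0,1]$, so we place a copy of $2^\omega$ in every rational interval. Let $(I_k)_{k\in\omega}$ enumerate the nonempty open subintervals of $(0,1)$ with rational endpoints. Choose inductively continuous injections $d_k:2^\omega\to I_k$ with pairwise disjoint images $C_k$. This is possible: each $C_j$ is compact and contains no interval, so $I_k\setminus\bigcup_{j<k}C_j$ is a nonempty open set. Put
\[
C=\bigcup_kC_k,\qquad C_{\le k}=\bigcup_{j\le k}C_j .
\]
Each $C_{\le k}\subseteq(0,1)$ is compact and nowhere dense, and $C$ is meager. Every $r\in C$ is $d_k(y)$ for a unique pair $(k,y)$. For each fixed $y$ the set $\{d_k(y):k\in\omega\}$ meets every $I_k$, so it is dense in $[0,1]$.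

\begin{example}[the analytic case]\label{ex:model}
Remove from $[0,1]$ the points $d_k(y)$ for which $y$ witnesses $\alpha\in A$:
\[
F_*^\alpha=[0,1]\setminus\{d_k(y):k\in\omega,\ G_{\alpha,y}=\emptyset\},\qquad X_*=\{(\alpha,r):r\in F_*^\alpha\}.
\]
If $\alpha\in A$, a dense set is removed, and the intervals whose endpoints are removed points or lie outside $[0,1]$ trace a clopen base on $F^\alpha_*$. If $\alpha\notin A$, then $F_*^\alpha=[0,1]$. The set $X_*$ is analytic, because $(\alpha,r)\in X_*$ if and only if $r\notin C$ or $\exists k\,\exists y\,\exists\gamma\,(r=d_k(y)\wedge(\alpha,y,\gamma)\in G)$. Finally $F^\alpha_*\supseteq[0,1]\setminus C$ is dense, so for $U$ open in $2^\omega\times[0,1]$ the set of $\alpha$ such that $\{\alpha\}\times F^\alpha_*$ meets $U$ is the projection of $U$, which is open. For $A=A_0$ this is the hardness half of (K3).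
\end{example}

The quantifier $\exists y$ in \eqref{eq:code} is carried out here by the topology, and the quantifier over $\gamma$ by the definition of $X_*$. The second is what a Polish space forbids, and on an interval nothing can replace it. Indeed, let $X\subseteq2^\omega\times[0,1]$ be $G_\delta$. A section $F^\alpha$ is zero-dimensional exactly when it contains no interval $[a,b]$ with rational $a<b$, and $\{\alpha:[a,b]\not\subseteq F^\alpha\}$ is the projection of the $\sigma$-compact set $(2^\omega\times[a,b])\setminus X$. So the set of $\alpha$ with zero-dimensional section is Borel.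

In the square there is room to store $\gamma$. Replace the point $d_k(y)$ by the line $[0,1]\times\{d_k(y)\}$, and remove this line except for a set of \emph{punctures} $(\tau(\gamma),d_k(y))$ with $\gamma\in G_{\alpha,y}$, where $\tau$ ranges over a countable family of embeddings of $2^\omega$ in $[0,1]\setminus C$ with disjoint images. Whether $(\tau(\gamma),d_k(y))$ is kept is decided by the condition $(\alpha,y,\gamma)\in G$, with no quantifier, and the line is removed entirely exactly when $G_{\alpha,y}=\emptyset$. Do the same with the vertical lines $\{d_k(y)\}\times[0,1]$. Let $E^\alpha$ be the removed set and $F^\alpha=S\setminus E^\alpha$. If $\alpha\in A$, then $E^\alpha$ contains a dense grid of full lines and $F^\alpha$ is zero-dimensional. If $\alpha\notin A$, every line is punctured, and we want $E^\alpha$ to be unable to cut the square. The difficulty is that a cut may turn at a crossing of two lines and so go around the punctures. The two obvious choices of the punctures fail.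

\emph{Too few punctures.} Suppose $D_1,D_2\subseteq C$ are dense in $[0,1]$, the lines at positions in $D_1$ have all their punctures in $(0,\frac13)$, and those at positions in $D_2$ have all their punctures in $(\frac23,1)$. Around a point $(s,r)$ draw a small rectangle, taking the levels of the horizontal sides from $D_2$ if $s\le\frac12$ and from $D_1$ otherwise, and choosing the vertical sides in the same way according to $r$. Its boundary relative to $S$ lies in $E^\alpha$. So $F^\alpha$ is zero-dimensional although every line is punctured.

\emph{Too many punctures.} Suppose the punctures are dense in a line as soon as $G_{\alpha,y}\neq\emptyset$. If $G_{\alpha,y}$ is a single point, the trace of $F^\alpha$ on that line is a countable dense set, which is not $G_\delta$ by the Baire theorem. Then $X$ is not $G_\delta$.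

\emph{The compromise} is to rank the lines. A line at a position in $C_k$ has \emph{generation} $k$, and we make its punctures accumulate, from both sides, at every point of the nowhere dense set $C_{\le k}$. Consider a crossing $(s,r)$ with $s\in C_l$ and $r\in C_k$. If $l\le k$, the punctures of the horizontal line accumulate at $(s,r)$ from both sides, so no horizontal segment of $E^\alpha$ contains $(s,r)$. If $k\le l$, no vertical segment of $E^\alpha$ contains $(s,r)$, for the same reason. One of the two cases always occurs, so \emph{a horizontal and a vertical segment of $E^\alpha$ never meet} (Figure~\ref{fig:cross}), and no polygonal cut can turn. A general cut is a compact set that need not be polygonal; Proposition~\ref{prop:continua} is the statement that rules it out.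

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[thick] (2,0) -- (2,3);
\draw[thick] (0,1.5) -- (7,1.5);
\draw[thick] (5.3,0) -- (5.3,3);
\foreach \x/\y in {1.3/2.6,0.75/2.2,0.44/1.8,0.26/1.4,0.15/1.1,0.08/0.8}
{
\draw[fill=white] (2+\x,1.5) circle (\y pt);
\draw[fill=white] (2-\x,1.5) circle (\y pt);
\draw[fill=white] (5.3,1.5+\x) circle (\y pt);
\draw[fill=white] (5.3,1.5-\x) circle (\y pt);
}
\node[below] at (2,0) {generation $0$};
\node[below] at (5.3,0) {generation $2$};
\node[right] at (7,1.5) {generation $1$};
\end{tikzpicture}
\caption{Three removed lines, with their punctures (points that are not removed) drawn as circles. At each crossing, the punctures of the line of higher generation accumulate at the crossing point from both sides. Hence a path made of removed segments cannot turn a corner.}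
\label{fig:cross}
\end{figure}

\section{Construction of $X$}\label{sec:constr}

\subsection*{Windows and punctures}
To keep $X$ a $G_\delta$ set, the copies of $2^\omega$ that carry the punctures of generation $k$ are placed in pairwise disjoint open intervals. For each component $(u,v)$ of $(0,1)\setminus C_{\le k}$, with $w=v-u$, take the intervals
\[
(u+2^{-i-2}w,\ u+2^{-i-1}w)\quad\text{and}\quad(v-2^{-i-1}w,\ v-2^{-i-2}w),\qquad i\in\omega .
\]
Let $\mathcal J_k$ be the family of all these intervals, the \emph{windows} of generation $k$. It is countable and pairwise disjoint.

\begin{lemma}\label{lem:windows}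
If $u\in C_{\le k}$ and $\varepsilon>0$, then each of $(u-\varepsilon,u)$ and $(u,u+\varepsilon)$ contains a member of $\mathcal J_k$.
\end{lemma}

\begin{proof}
We treat $(u,u+\varepsilon)$; the other side is its mirror image. If $u$ is the left endpoint of a component of $(0,1)\setminus C_{\le k}$, the windows of that component accumulate at $u$. Otherwise every interval $(u,u+\eta)$ meets $C_{\le k}$, so there are $a<b$ in $C_{\le k}\cap(u,u+\varepsilon)$. Since $C_{\le k}$ is nowhere dense, $(a,b)$ has a point outside $C_{\le k}$. The component of that point lies in $(a,b)$, and so do its windows.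
\end{proof}

For $J\in\mathcal J_k$ the set $J\setminus C$ is a dense $G_\delta$ subset of $J$, hence a nonempty Polish space without isolated points, and such a space contains a copy of $2^\omega$. Fix a continuous injection $\tau_{k,J}:2^\omega\to J\setminus C$. Define
\[
P_k(\alpha,y)=\{\tau_{k,J}(\gamma):J\in\mathcal J_k,\ \gamma\in G_{\alpha,y}\}\subseteq[0,1]\setminus C,
\]
\[
E^\alpha=\bigcup_{k\in\omega,\ y\in2^\omega}\Big[\big([0,1]\setminus P_k(\alpha,y)\big)\times\{d_k(y)\}\ \cup\ \{d_k(y)\}\times\big([0,1]\setminus P_k(\alpha,y)\big)\Big],
\]
$F^\alpha=S\setminus E^\alpha$ and $X=\{(\alpha,z):z\in F^\alpha\}$. The set $E^\alpha$ is invariant under the exchange of the two coordinates; we call this \emph{symmetry}, and it converts each statement about horizontal lines into one about vertical lines. The basic properties are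
\begin{equation}\label{eq:basic}
([0,1]\setminus C)^2\subseteq F^\alpha,\qquad (s,d_k(y))\in F^\alpha\iff s\in P_k(\alpha,y),\qquad C\times C\subseteq E^\alpha .
\end{equation}
The first holds because every point of $E^\alpha$ has a coordinate in $C$. In the second, $\Rightarrow$ is the definition of $E^\alpha$. For $\Leftarrow$, let $s\in P_k(\alpha,y)$. Then $s\notin C$, so $(s,d_k(y))$ lies on none of the vertical lines, and it lies on only one of the horizontal lines, where it is a puncture. This is why the punctures avoid $C$: otherwise a vertical line could remove a puncture of a horizontal one. The third property follows from the second, again because $P_k(\alpha,y)\cap C=\emptyset$.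

\begin{lemma}\label{lem:gdelta}
$X$ is a $G_\delta$ subset of $2^\omega\times S$.
\end{lemma}

\begin{proof}
Let $M_k=\{(\alpha,s,y)\in2^\omega\times[0,1]\times2^\omega:s\notin P_k(\alpha,y)\}$. The complement of $X$ is the union over $k$ of the images of $M_k$ under the continuous maps $(\alpha,s,y)\mapsto(\alpha,s,d_k(y))$ and $(\alpha,s,y)\mapsto(\alpha,d_k(y),s)$. So it suffices to show that $M_k$ is $\sigma$-compact. Let $T_J=\tau_{k,J}(2^\omega)\subseteq J$ and $T=\bigcup_{J\in\mathcal J_k}T_J$. Since the windows are disjoint and the $\tau_{k,J}$ are injective, every $s\in T$ is $\tau_{k,J}(\gamma)$ for a unique pair $(J,\gamma)$, and then $s\in P_k(\alpha,y)$ if and only if $(\alpha,y,\gamma)\in G$. Therefore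
\[
M_k=\{(\alpha,s,y):s\notin T\}\ \cup\bigcup_{J\in\mathcal J_k}\{(\alpha,\tau_{k,J}(\gamma),y):(\alpha,y,\gamma)\notin G\}.
\]
Again by disjointness of the windows, $[0,1]\setminus T$ is the union of the closed set $[0,1]\setminus\bigcup\mathcal J_k$ and the open set $\bigcup_J(J\setminus T_J)$. So it is $\sigma$-compact, and so is the first piece of $M_k$. The second piece is a countable union of continuous images of the $\sigma$-compact set $(2^\omega)^3\setminus G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:param}\textup{(a)} and \textup{(b)}]
By \eqref{eq:basic}, $F^\alpha$ contains $([0,1]\setminus C)^2$, which is dense in $S$ because $C$ is meager. An open subset of $X$ is the trace of an open set $U\subseteq2^\omega\times S$, and by density $\{\alpha\}\times F^\alpha$ meets $U$ if and only if $\{\alpha\}\times S$ does. The set of such $\alpha$ is the projection of $U$, which is open. This proves (a).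

Let $\alpha\in A$ and choose $y$ with $G_{\alpha,y}=\emptyset$. Then $P_k(\alpha,y)=\emptyset$ for all $k$, so $E^\alpha$ contains the full lines $[0,1]\times\{t\}$ and $\{t\}\times[0,1]$ for all $t$ in the dense set $\{d_k(y):k\in\omega\}$. Given $\varepsilon>0$, choose $t_1<\dots<t_p$ in this set such that the intervals $[0,t_1),(t_1,t_2),\dots,(t_p,1]$ have length less than $\varepsilon$. The products of two such intervals are open in $S$, pairwise disjoint, of diameter less than $2\varepsilon$, and they cover $F^\alpha$. Their traces on $F^\alpha$ form a finite partition into open, hence clopen, sets. So every point of $F^\alpha$ has arbitrarily small clopen neighborhoods.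
\end{proof}

\section{Continua in the removed set}\label{sec:continua}

In this section and the next, $\alpha\notin A$ is fixed, $E=E^\alpha$ and $F=F^\alpha$. By \eqref{eq:code}, $G_{\alpha,y}\neq\emptyset$ for every $y$. A \emph{segment} is a set $[a,b]\times\{r\}$ or $\{r\}\times[a,b]$ with $a<b$; we call $r$ its \emph{position} and $[a,b]$ its \emph{range}. A \emph{continuum} is a nonempty compact connected metrizable space, and it is \emph{nondegenerate} if it has more than one point.

\subsection*{Segments}
The first lemma is the only place where the hypothesis $\alpha\notin A$ enters; everything later uses it through this lemma. For $\alpha\in A$ it fails, since $E^\alpha$ then contains full lines.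

\begin{lemma}\label{lem:seg}
The position of a segment contained in $E$ lies in $C_k$ for a unique $k$, the \emph{generation} of the segment, and its range is disjoint from $C_{\le k}$. In particular, the range is not $[0,1]$.
\end{lemma}

\begin{proof}
By symmetry let the segment be $[a,b]\times\{r\}$. Since $C$ is meager, there is $s\in[a,b]\setminus C$, and $(s,r)\in E$ forces $r\in C$ by \eqref{eq:basic}. Write $r=d_k(y)$. Suppose $u\in[a,b]\cap C_{\le k}$. Since $a<b$, one of the intervals $(u-\varepsilon,u)$, $(u,u+\varepsilon)$ lies in $[a,b]$ for small $\varepsilon$; if $u$ is an endpoint only one of them does, which is why Lemma~\ref{lem:windows} covers both sides. That lemma gives a window $J\in\mathcal J_k$ with $J\subseteq[a,b]$. Take $\gamma\in G_{\alpha,y}$. Then $s'=\tau_{k,J}(\gamma)$ lies in $[a,b]\cap P_k(\alpha,y)$, so $(s',r)\in F$ by \eqref{eq:basic}, a contradiction.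
\end{proof}

\begin{lemma}\label{lem:long}
For every $\delta>0$ there is $M$ such that every segment in $E$ of length at least $\delta$ has generation less than $M$.
\end{lemma}

\begin{proof}
Choose an integer $N\ge2/\delta$. An interval $[a,b]\subseteq[0,1]$ of length at least $\delta$ contains one of the intervals $(i/N,(i+1)/N)$, $0\le i<N$. Each of these is some $I_k$ and so contains $C_k$. If $M$ is the largest of the $N$ indices $k$, then $[a,b]$ meets $C_{\le M}$. By Lemma~\ref{lem:seg}, the range of a segment of generation at least $M$ misses $C_{\le M}$.
\end{proof}

\subsection*{Boundary bumping}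
We use the fact that in a compact metrizable space the component of a point is the intersection of the clopen sets containing that point. By compactness it follows that
\begin{equation}\label{eq:clopen}
\text{if the component of $x$ misses a closed set $Z$, then some clopen set containing $x$ misses $Z$.}
\end{equation}

\begin{lemma}\label{lem:bump}
Let $L$ be a continuum.
\begin{itemize}
\item[(i)] If $\emptyset\neq U\subsetneq L$ is open and $x\in\overline U$, then the component of $x$ in $\overline U$ meets $\overline U\setminus U$.
\item[(ii)] If $L\subseteq S$, $V\subseteq\mathbb R^2$ is a closed square, $L\not\subseteq V$ and $x\in L\cap\operatorname{int}V$, then the component of $x$ in $L\cap V$ meets $\partial V$.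
\item[(iii)] If $L$ is nondegenerate, then every nonempty open subset of $L$ contains a nondegenerate continuum.
\item[(iv)] If $\emptyset\neq W\subsetneq L$ is open and $Q$ is a component of $W$, then $\overline Q\not\subseteq W$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Otherwise \eqref{eq:clopen}, applied in $\overline U$, gives a set $D\ni x$ clopen in $\overline U$ with $D\subseteq U$. Then $D$ is closed in $L$, and it is open in $U$, hence in $L$. As $\emptyset\neq D\neq L$, this contradicts connectedness.

(ii) Apply (i) to $U=L\cap\operatorname{int}V$, noting that $\overline U\subseteq L\cap V$ and $\overline U\setminus U\subseteq\partial V$.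

(iii) Given $x$ in the open set, take an open $U\ni x$ with $U\neq L$ and $\overline U$ inside the open set. By (i) the component of $x$ in $\overline U$ contains $x\in U$ and a point outside $U$.

(iv) Suppose $\overline Q\subseteq W$. Then $Q=\overline Q$, because $\overline Q$ is a connected subset of $W$ containing $Q$. Choose $U$ open with $Q\subseteq U\subseteq\overline U\subseteq W$. The component of $\overline U$ containing $Q$ is a connected subset of $W$, so it equals $Q$ and lies in $U$. This contradicts (i).
\end{proof}

\subsection*{The structure of continua}

\begin{proposition}\label{prop:continua}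
Every nondegenerate continuum $L\subseteq E$ is a segment.
\end{proposition}

The set $E$ is covered by the closed sets $\Gamma_n^h=[0,1]\times C_n$ and $\Gamma_n^v=C_n\times[0,1]$. Near a point where $L$ lies in one of them, $L$ is a disjoint union of parallel segments and points. The difficulty is the closed set $R$ of the remaining points, near which $L$ uses infinitely many generations or both directions. The Baire theorem applied to $L$ shows only that $R$ is nowhere dense. We apply it to $R$ itself, to find a piece of $R$ inside one set $\Gamma^h_n$, and we take $n$ least so that vertical segments cannot end on that piece.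

\begin{proof}
\emph{Step 1: the sets $O$ and $R$.} Let $O_n^h$ and $O_n^v$ be the interiors in $L$ of $L\cap\Gamma_n^h$ and $L\cap\Gamma_n^v$, let $O=\bigcup_n(O_n^h\cup O_n^v)$, and let $R=L\setminus O$. The open sets $O_n^h,O_m^v$ $(n,m\in\omega)$ are pairwise disjoint. Indeed, $\Gamma_n^h\cap\Gamma_m^h=\emptyset=\Gamma_n^v\cap\Gamma_m^v$ for $n\neq m$, and $O_n^h\cap O_m^v$ is an open subset of $L$ inside the totally disconnected set $C_m\times C_n$, so it is empty by Lemma~\ref{lem:bump}(iii). Hence a connected subset of $O$ lies in a single $O_n^h$ or $O_n^v$. As $C_n$ is totally disconnected, a connected subset of $\Gamma_n^h$ lies in one horizontal line, and a connected subset of $\Gamma_n^v$ in one vertical line. Thus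
\begin{equation}\label{eq:line}
\text{every connected subset of $O$ lies in one horizontal or vertical line.}
\end{equation}
If $R=\emptyset$, then $L$ is a nondegenerate continuum in a line, that is, a segment. So we assume $R\neq\emptyset$ and seek a contradiction.

\emph{Step 2: choice of $n$, $x$ and $V$.} The compact set $R$ is covered by the closed sets $\Gamma^h_n,\Gamma^v_n$. By the Baire theorem there is $n$ such that $R\cap\Gamma_n^h$ or $R\cap\Gamma_n^v$ has nonempty interior in $R$. Take the least such $n$, and assume by symmetry that $R\cap\Gamma_n^h$ has nonempty interior $R'$ in $R$. The closed sets $R\cap\Gamma_l^v$ with $l<n$ have empty interior in $R$, so their finite union does too, and there is $x\in R'\setminus\bigcup_{l<n}\Gamma_l^v$. A sufficiently small closed square $V$ centered at $x$ satisfies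
\[
L\not\subseteq V,\qquad R\cap V\subseteq\Gamma_n^h,\qquad V\cap\Gamma_l^v=\emptyset\ \text{ for all }l<n .
\]

\emph{Step 3: every component $N$ of $L\cap V$ that meets $R$ lies in $\Gamma_n^h$.} We have $N\cap R\subseteq\Gamma_n^h$, so it suffices to show $Q\subseteq\Gamma_n^h$ for every component $Q$ of $N\setminus R$. Lemma~\ref{lem:bump}(iv), applied in the continuum $N$ to the proper open subset $N\setminus R$, gives a point $z\in\overline Q\cap R$, and $\pi_2(z)\in C_n$. By \eqref{eq:line}, $Q$ lies in a line, and $z\notin Q$, so $\overline Q\subseteq E$ is a segment containing $z$. Suppose it is vertical, of generation $l$. Its range contains $\pi_2(z)\in C_n$ and misses $C_{\le l}$ by Lemma~\ref{lem:seg}, so $l<n$. But then $z\in V\cap\Gamma_l^v=\emptyset$. So $\overline Q$ is horizontal, at level $\pi_2(z)\in C_n$, and $Q\subseteq\Gamma_n^h$.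

\emph{Step 4: the components that miss $R$.} Since $x\notin O_n^h$, there are points $x_i\to x$ with $x_i\in(L\cap\operatorname{int}V)\setminus\Gamma_n^h$. Let $N_i$ be the component of $x_i$ in $L\cap V$. By Step 3, $N_i\cap R=\emptyset$, so $N_i$ lies in a line by \eqref{eq:line}. By Lemma~\ref{lem:bump}(ii), $N_i$ meets $\partial V$. Let $\delta$ be half the distance from $x$ to $\partial V$. For large $i$ the distance from $x_i$ to $\partial V$ is at least $\delta$, so $N_i$ is a segment in $E$ of length at least $\delta$. Passing to a subsequence, all $N_i$ are horizontal or all are vertical.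

If they are horizontal, Lemma~\ref{lem:long} lets us pass to a subsequence of constant generation $m$. Then $x_i\in\Gamma_m^h$, and in the limit $x\in\Gamma_m^h\cap\Gamma_n^h$. So $m=n$, contradicting $x_i\notin\Gamma_n^h$.

If they are vertical, write $N_i=\{\pi_1(x_i)\}\times[a_i,b_i]$ and pass to a subsequence with $a_i\to a$ and $b_i\to b$. Then $b-a\ge\delta$ and $a\le\pi_2(x)\le b$. Every point of $\{\pi_1(x)\}\times[a,b]$ is a limit of points of the $N_i$, so this vertical segment lies in the closed set $L\cap V$, and hence in the component of $x$ in $L\cap V$. That component meets $R$ at $x$, so by Step 3 it lies in $\Gamma_n^h$, which contains no vertical segment. This contradiction shows $R=\emptyset$.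
\end{proof}

\section{The removed set does not separate the square}\label{sec:sep}

We keep $\alpha\notin A$. A clopen partition of $F$ produces a compact subset of $E$ that separates $S$, as follows. Suppose $F=F_1\sqcup F_2$ with $F_1,F_2$ nonempty and closed in $F$, and put, with closures taken in $S$,
\begin{equation}\label{eq:L}
L=\overline{F_1}\cap\overline{F_2}.
\end{equation}
Since $\overline{F_i}\cap F=F_i$, the compact set $L$ misses $F$, so $L\subseteq E$. Since $F$ is dense, $S=\overline{F_1}\cup\overline{F_2}$. By Proposition~\ref{prop:continua} and Lemma~\ref{lem:seg}, every component of $L$ is a point or a segment with range different from $[0,1]$, and no such set separates $S$. What remains is to pass from $L$ to one of its components; this step uses the topology of the plane. Item (d) of Theorem~\ref{thm:param} implies (c), but (c) needs less, and we prove it first so that the answer to the question rests only on the following classical statement.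

\medskip
\noindent\textbf{Poincar\'e--Miranda theorem.} \emph{If $f_1,f_2:S\to\mathbb R$ are continuous, $f_1\le0$ on the left edge, $f_1\ge0$ on the right edge, $f_2\le0$ on the bottom edge and $f_2\ge0$ on the top edge, then $f_1$ and $f_2$ have a common zero.}
\medskip

We also need two separation facts.

\begin{lemma}\label{lem:separation}
\begin{itemize}
\item[(i)] Let $Y$ be separable metrizable and zero-dimensional, and let $Y_1,Y_2\subseteq Y$ be disjoint closed sets. Then there is a clopen set $D$ with $Y_1\subseteq D\subseteq Y\setminus Y_2$.
\item[(ii)] Let $L$ be compact metrizable, and let $K_0,K_1\subseteq L$ be closed sets such that no component of $L$ meets both. Then $L=L_0\sqcup L_1$ with $L_i$ compact and $K_i\subseteq L_i$.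
\end{itemize}
\end{lemma}

\begin{proof}
(i) Every point has a clopen neighborhood missing $Y_1$ or $Y_2$, and countably many of these, say $D_0,D_1,\dots$, cover $Y$. The sets $D_i'=D_i\setminus\bigcup_{j<i}D_j$ are clopen and partition $Y$. Let $D$ be the union of those $D_i'$ that meet $Y_1$; these miss $Y_2$. Both $D$ and its complement are unions of sets $D'_i$, hence open.

(ii) By \eqref{eq:clopen}, every $x\in K_0$ lies in a clopen set missing $K_1$. Finitely many of these cover $K_0$; let $L_0$ be their union and $L_1=L\setminus L_0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:param}\textup{(c)}]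
Suppose $F$ is zero-dimensional. By Lemma~\ref{lem:separation}(i) there is a clopen partition $F=F_1\sqcup F_2$ with $F\cap([0,1]\times[0,\frac13])\subseteq F_1$ and $F\cap([0,1]\times[\frac23,1])\subseteq F_2$. By density, every point of the bottom edge is a limit of points of $F$ of height less than $\frac13$, so the bottom edge lies in $\overline{F_1}$; in the same way the top edge lies in $\overline{F_2}$. Let $L$ be as in \eqref{eq:L}, let $d$ be the Euclidean distance, and let
\[
f_2(z)=d(z,F_1)-d(z,F_2).
\]
Then $f_2\le0$ on the bottom edge and $f_2\ge0$ on the top edge. As $S=\overline{F_1}\cup\overline{F_2}$, one of the two distances is always $0$, so the zero set of $f_2$ is $L$.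

Let $\ell_0$ and $\ell_1$ be the left and right edges of $S$. A component of $L$ meeting both would be a nondegenerate continuum in $E$, hence a segment by Proposition~\ref{prop:continua}, and necessarily of the form $[0,1]\times\{r\}$, which Lemma~\ref{lem:seg} excludes. So Lemma~\ref{lem:separation}(ii) gives $L=L_0\sqcup L_1$ with $L_i$ compact and $L\cap\ell_i\subseteq L_i$. The compact sets $Z_0=\ell_0\cup L_0$ and $Z_1=\ell_1\cup L_1$ are disjoint, because $\ell_0\cap L_1\subseteq L_0\cap L_1$ and $\ell_1\cap L_0\subseteq L_1\cap L_0$. Let $f_1(z)=d(z,Z_0)-d(z,Z_1)$. Then $f_1<0$ on $Z_0\supseteq\ell_0$ and $f_1>0$ on $Z_1\supseteq\ell_1$. By the Poincar\'e--Miranda theorem, $f_1$ and $f_2$ have a common zero $z$. Then $z\in L\subseteq Z_0\cup Z_1$, where $f_1$ does not vanish, a contradiction.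
\end{proof}

In (d) the partition is arbitrary, so we cannot prescribe where $L$ lies. We use instead a classical theorem \cite[Ch.~V]{Newman}: \emph{if a closed subset of the $2$-sphere separates two points, then one of its components separates them.} Here a closed set $M$ \emph{separates} two points outside $M$ if they lie in different components of the complement of $M$. To apply the theorem, we fold the sphere onto the square.

\begin{proof}[Proof of Theorem~\ref{thm:param}\textup{(d)}]
Suppose $F=F_1\sqcup F_2$ with $F_i$ nonempty and closed in $F$. Take $L$ as in \eqref{eq:L}, $p\in F_1$ and $q\in F_2$. The sets $U_1=S\setminus\overline{F_2}\ni p$ and $U_2=S\setminus\overline{F_1}\ni q$ are open, they are disjoint because $S=\overline{F_1}\cup\overline{F_2}$, and their union is $S\setminus L$.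

Let $\Sigma\subseteq\mathbb R^3$ be the unit sphere, and let $\rho:\Sigma\to S$ be the projection $(x_1,x_2,x_3)\mapsto(x_1,x_2)$ onto the closed unit disk followed by a homeomorphism of the disk onto $S$. It maps the closed upper hemisphere $\Sigma^+$ homeomorphically onto $S$. Let $p',q'\in\Sigma^+$ be the points over $p,q$. Since $\Sigma\setminus\rho^{-1}(L)=\rho^{-1}(U_1)\sqcup\rho^{-1}(U_2)$, the closed set $\rho^{-1}(L)$ separates $p'$ and $q'$. Let $M$ be a component of $\rho^{-1}(L)$ that separates them, and let $\sigma=\rho(M)\subseteq L$. By Proposition~\ref{prop:continua} and Lemma~\ref{lem:seg}, the continuum $\sigma$ is a point or a segment with range different from $[0,1]$. Up to exchanging the coordinates, $\sigma=[a,b]\times\{r\}$ with $a\le b$ and $[a,b]\neq[0,1]$.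

The set $S\setminus\sigma$ is path connected. Indeed, it consists of the convex sets $[0,1]\times[0,r)$ and $[0,1]\times(r,1]$ and of the points $(s,r)$ with $s\notin[a,b]$. There is at least one such point, and for each of them the vertical line $\{s\}\times[0,1]$ lies in $S\setminus\sigma$ and meets each of the two convex sets that is nonempty. So $p,q\notin\sigma$ are joined by a path in $S\setminus\sigma$. Its lift to $\Sigma^+$ joins $p'$ to $q'$ and avoids $\rho^{-1}(\sigma)\supseteq M$, a contradiction.
\end{proof}

\section{The dimension of $X$}\label{sec:dim}

For separable metrizable spaces, $\dim\emptyset=-1$, and $\dim Y\le n$ means that every point of $Y$ has arbitrarily small open neighborhoods whose boundaries have dimension at most $n-1$. So $\dim Y\le0$ means that $Y$ has a base of clopen sets, a property that passes to subspaces and to finite products. We use two textbook theorems. The \emph{countable sum theorem} says that a countable union of closed subspaces of dimension at most $n$ has dimension at most $n$. The \emph{addition theorem} says that $\dim(Y_0\cup Y_1)\le\dim Y_0+\dim Y_1+1$ for arbitrary subspaces $Y_0,Y_1$.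

\begin{proof}[Proof of Theorem~\ref{thm:param}\textup{(e)}]
Let $D\subseteq C$ be countable and dense in $[0,1]$, for instance $D=\{d_k(y):k\in\omega\}$ for a fixed $y$. The space $[0,1]\setminus D$ is zero-dimensional, since the intervals with endpoints in $D$ or outside $[0,1]$ trace a clopen base on it. Let $X_0=\{(\alpha,s,r)\in X:s,r\notin D\}$ and $X_1=X\setminus X_0$. Then $X_0\subseteq2^\omega\times([0,1]\setminus D)^2$, so $\dim X_0\le0$. The set $X_1$ is the union over $t\in D$ of the sets $X\cap(2^\omega\times\{t\}\times[0,1])$ and $X\cap(2^\omega\times[0,1]\times\{t\})$, which are closed in $X$. Because $t\in C$ and $C\times C\subseteq E^\alpha$ for every $\alpha$ by \eqref{eq:basic}, the remaining coordinate of a point of such a set lies outside $C\supseteq D$. So each of these sets embeds in $2^\omega\times([0,1]\setminus D)$ and has dimension at most $0$. The countable sum theorem gives $\dim X_1\le0$, and the addition theorem gives $\dim X\le1$. If $A\neq2^\omega$, then by (c) some subspace $\{\alpha\}\times F^\alpha$ of $X$ is not zero-dimensional, so $\dim X=1$.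
\end{proof}

Together with Lemma~\ref{lem:gdelta} and the proofs of (a)--(d) in Sections~\ref{sec:constr} and~\ref{sec:sep}, this completes the proof of Theorem~\ref{thm:param}.

\begin{thebibliography}{9}

\bibitem{DSR}
Gabriel Debs and Jean Saint Raymond,
\emph{The descriptive complexity of the set of all closed zero-dimensional subsets of a Polish space},
arXiv:1805.06732 (2018).

\bibitem{Newman}
Newman,
\emph{Elements of the Topology of Plane Sets of Points}.

\end{thebibliography}
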